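# Breaker blocks almost every tournament at the clique threshold

Throughout, $\log=\log_2$, $\ln$ is the natural logarithm, $[k]=\{1,\dots,k\}$, $K=\binom k2$, $V=V(K_n)$, $E(S)$ is the set of pairs inside a vertex set $S$, $t^+=\max(t,0)$, and $H(p)=-p\log p-(1-p)\log(1-p)$ is the binary entropy function.

## 1. Tournament games, clique games, and tournaments whose vertices look different

**Definition (tournament, copy).** A tournament on a vertex set is an orientation of all pairs of vertices. A digraph contains a copy of a tournament $T$ on $[k]$ if there is an injection $\varphi$ of $[k]$ into its vertices such that $\varphi(i)\to\varphi(j)$ is an edge whenever $i\to j$ in $T$.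

*Example.* On three vertices there are two tournaments up to isomorphism: the transitive triangle $1\to2,\ 1\to3,\ 2\to3$, and the cyclic triangle $1\to2\to3\to1$. In general the transitive tournament has $i\to j$ exactly for $i<j$.

**Definition ($T_k$-building game).** Fix a tournament $T_k$ on $k$ vertices, known to both players. Maker and Breaker alternately take turns, Maker first. In each turn a player claims one unclaimed edge of $K_n$ and selects one of its two orientations. When all edges are claimed, Maker wins if the digraph of her own edges, with her orientations, contains a copy of $T_k$. Otherwise Breaker wins.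

*Example.* On $K_3$ Maker gets two of the three edges, so Breaker wins for both triangles. Breaker's orientations never matter.

**Definition ($k$-clique game, $k_{cl}$).** The players claim edges of $K_n$ without orientations, Maker first, and Maker wins if her final graph contains a clique of size at least $k$. Then $k_{cl}=k_{cl}(n)$ is the largest $k$ for which Maker has a winning strategy in the $k$-clique game on $K_n$.

*Example.* $k_{cl}(3)=2$. We shall see by hand in Section 3 that $k_{cl}(4)=2$ and $k_{cl}(5)\ge3$.

It is known (Beck) that, as $n\to\infty$,
$$k_{cl}=\lfloor 2\log n-2\log\log n+2\log e-3+o(1)\rfloor. \tag{1}$$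
It is also known that if $T_k$ is the *transitive* tournament and $k\le k_{cl}(n)$, then Maker can build $T_k$ in the $T_k$-building game on $K_n$.

**Definition (the balance $x$).** Put
$$x=x(n,k)=\log n-\log k-\tfrac{k-1}2,\qquad\text{so that}\qquad \Bigl(\frac nk\Bigr)^k2^{-K}=2^{kx}. \tag{2}$$

*Example.* For $n=2^{10}$, $k=16$ we get $x=10-4-7.5=-1.5$, and indeed $64^{16}\cdot2^{-120}=2^{-24}=2^{16x}$. The number $(n/k)^k$ is the number of ways to choose one vertex from each of $k$ classes of size $n/k$. That is why it will appear.

**Definition (Property (D)).** A tournament $T$ on $[k]$ has Property (D) if for all $i\ne i'$ at most $\frac58k$ of the $j\in[k]\setminus\{i,i'\}$ satisfy ($i\to j$ iff $i'\to j$). We say that $i$ and $i'$ *agree* on such a $j$.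

*Examples.* In the transitive tournament, the vertices $i$ and $i+1$ agree on all $k-2$ others, so (D) fails as soon as $k-2>\frac58k$, that is, for $k\ge6$. On $\mathbb Z_7$ let $i\to j$ iff $j-i\in\{1,2,4\}$. The vertex $0$ beats $1,2,4$ and loses to $3,5,6$. The vertex $1$ beats $2,3,5$ and loses to $0,4,6$, so $0$ and $1$ agree exactly on $2$ and $6$. The vertex $2$ beats $3,4,6$ and loses to $0,1,5$, so $0,2$ agree exactly on $4,5$. The vertex $4$ beats $1,5,6$ and loses to $0,2,3$, so $0,4$ agree exactly on $1,3$. Every difference is $\pm1$, $\pm2$ or $\pm4$, so by rotation any two vertices agree on exactly $2\le\frac58\cdot7$ others, and (D) holds.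

Almost every tournament has (D). For a uniformly random $T$, the number of $j$ on which $i,i'$ agree is $\mathrm{Bin}(k-2,\frac12)$. To exceed $\frac58k$ it must exceed its mean by more than $\frac k8+1$. By Hoeffding's inequality this has probability at most $e^{-2(k/8)^2/k}=e^{-k/32}$. A union bound over pairs shows that $T$ has (D) with probability at least $1-k^2e^{-k/32}$.

**Textbook facts used later.**

* Hoeffding, sampling without replacement: if $R$ is a uniformly random $r$-subset of $[k]$ and $A\subset[k]$, then $\Pr(|R\cap A|\ge r|A|/k+\tau r)\le e^{-2\tau^2r}$ for $\tau>0$.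
* Maclaurin: for reals $\Gamma_1,\dots,\Gamma_k\ge0$, the elementary symmetric polynomial satisfies $e_y(\Gamma_1,\dots,\Gamma_k)\le\binom ky\bigl(\frac1k\sum_i\Gamma_i\bigr)^y$.
* $\binom nk\le(en/k)^k$, $z!\ge(z/e)^z$, and $\binom kj\le2^{H(j/k)k}$.

## 2. Can Breaker block some tournament on at most $k_{cl}$ vertices?

Building $T_k$ is at least as hard as building a $k$-clique, since Maker must also get the orientations right. For the transitive tournament the orientations cost nothing: Maker reaches every $k\le k_{cl}$. The question, posed by Dennis Clemens, Heidi Gebauer and Anita Liebenau in "The random graph intuition for the tournament game", arXiv:1307.4229 (2013), is whether the orientations ever cost anything in this range.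

**Question.** Are there infinitely many $n$ for each of which there exist some $k\le k_{cl}(n)$ and some tournament $T_k$ on $k$ vertices such that Breaker has a winning strategy in the $T_k$-building game on $K_n$?

The answer is yes, and almost every tournament is a witness.

**Theorem 1.** For every $\kappa\in(0,1]$ there is $k_0$ such that for all $k\ge k_0$, all tournaments $T$ on $[k]$ with (D), and all $n$ with $x(n,k)\le-\kappa$, Breaker wins the $T$-building game on $K_n$.

**Corollary 2.** For every sufficiently large $k$ there is $n$ with $k_{cl}(n)=k$ such that Breaker wins the $T_k$-building game on $K_n$ for every $T_k$ with (D), i.e. for all but at most a $k^2e^{-k/32}$ fraction of tournaments.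

**Corollary 3.** (a) For every $\eta>0$ and $n$ large, if $k\ge2\log n-2\log\log n-1+\eta$, then Breaker wins for every $T_k$ with (D). (The clique threshold $2\log n-2\log\log n+2\log e-3$ is larger than $2\log n-2\log\log n-1$ by $2\log e-2\approx0.885$.)

(b) The set of $n$ for which Breaker wins against some (indeed almost every) tournament on exactly $k_{cl}(n)$ vertices has lower logarithmic density at least $2\log e-2>0.885$.

The corollaries are arithmetic with $x$, which we do now, because it shows what $x$ is at the clique threshold.

**Computing $x$ near the threshold.** Let $f(u)=2\log u-2\log\log u+2\log e-3$, and let $k=f(n)-y$ be an integer with $y\in[0,1]$. Then $\log k=1+\log\log n+o(1)$ and $\log n=\frac k2+\log\log n-\log e+\frac32+\frac y2$. Substituting in (2),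
$$x=1-\log e+\tfrac y2+o(1),\qquad\text{uniformly for }y\in[0,1]. \tag{3}$$
Since $\log e\approx1.4427$, this is negative unless $y$ is close to $1$.

**Proof of Corollary 2 from Theorem 1.** We have $f(n)\to\infty$ and $f(n+1)-f(n)\to0$. So for each large $k$ there is $n$ with $f(n)\in[k+\frac14,k+\frac12]$, and $n\to\infty$ as $k\to\infty$. By (1), $k_{cl}(n)=\lfloor f(n)+o(1)\rfloor=k$. Here $y\in[\frac14,\frac12]$, so (3) gives $x\le1-\log e+\frac14+o(1)\le-0.19+o(1)$. Apply Theorem 1 with $\kappa=0.15$. Different $k$ give different $n$, so infinitely many $n$ arise. $\square$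

**Proof of Corollary 3 from Theorem 1.** (a) As a function of a real variable $k$, $x$ is decreasing. At $k=2\log n-2\log\log n-1+\eta$ we have $\log n=\frac k2+\log\log n+\frac12-\frac\eta2$ and $\log k=1+\log\log n+o(1)$, so $x=-\frac\eta2+o(1)$ there. Hence $x\le-\frac\eta4$ for all $k$ in question once $n$ is large. Apply Theorem 1 with $\kappa=\min(\eta/4,1)$.

(b) Fix a small $\eta>0$ and let $y=\{f(n)\}$ be the fractional part. If $y\in[\eta,\,2\log e-2-\eta]$ and $n$ is large, then $y$ is bounded away from $0$ and $1$, so $k_{cl}(n)=\lfloor f(n)\rfloor=f(n)-y$. By (3), $x\le1-\log e+(\log e-1)-\frac\eta2+o(1)=-\frac\eta2+o(1)$. By Theorem 1 with $\kappa=\min(\eta/4,1)$, all large such $n$ qualify.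

It remains to find the density of these $n$. We have $f'(u)=\frac2{u\ln2}\bigl(1-\frac1{\ln u}\bigr)$, so $\frac{d\ln u}{df(u)}\to\frac{\ln2}2$, and $f$ is increasing for large $u$. For fixed $[a,b]\subset[0,1)$, comparing the sum with the integral of $du/u$ (the error is at most the order of the first term, hence $o(1)$) gives
$$\sum_{n:\,f(n)\in[j+a,j+b]}\frac1n\to(b-a)\frac{\ln2}2\qquad(j\to\infty).$$
Also $\ln N=(\frac{\ln2}2+o(1))f(N)$. Summing over $j<\lfloor f(N)\rfloor$, with an error $O(1)$ from the last incomplete interval and the small $j$, we get $\sum_{n\le N,\ \{f(n)\}\in[a,b]}\frac1n=(b-a+o(1))\ln N$. With $a=\eta$ and $b=2\log e-2-\eta$ the logarithmic density is $2\log e-2-2\eta$. Let $\eta\to0$. $\square$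

The $n$ with $\{f(n)\}$ roughly in $(0.885,1)$ are not settled by this argument, and the Question does not require them. The rest of the lecture proves Theorem 1.

## 3. Both triangles, on four and on five vertices

For $k\le2$ there is nothing to orient in a harmful way. The first real case is $k=3$.

**On $K_4$ Breaker prevents every triangle.** Let Maker's first edge be $ab$. Breaker answers $ac$, which kills $abc$ and $acd$. The remaining triangles $abd$ and $bcd$ share the edge $bd$. If Maker does not take $bd$, Breaker takes it and both are dead. If she takes $bd$, Breaker takes $ad$, and of the edges $bc,cd$ Maker then gets at most one. So $k_{cl}(4)=2$.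

**On $K_n$, $n\ge5$, Maker builds the transitive triangle.** She plays inside five fixed vertices. Her first edge is $ab$. Breaker's answer $e_1$ misses $a$ or $b$; say it misses $a$. She claims $ac$ with $c$ chosen so that $bc\ne e_1$, threatening $bc$, so Breaker must take $bc$. Of the two remaining vertices choose one, $d$, with $bd,cd\ne e_1$. This is possible because $e_1$ cannot lie both in $\{bd,cd\}$ and in the corresponding pair for the other vertex. She claims $ad$ and threatens $bd$ and $cd$. Breaker stops only one. The closing edge has two orientations, and at most one makes the triangle cyclic, so she can make it transitive. In particular $k_{cl}(n)\ge3$ for $n\ge5$.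

**On $K_n$, $n\ge5$, Maker builds the cyclic triangle.** The plan just used fails as it stands. Two edges at $a$ extend to a cyclic triangle only if one points into $a$ and one out of $a$, and after $a\to b$, $c\to a$ a third edge at $a$ makes only one new cyclic threat. She must order her moves differently. Let her first edge be $ab_1$ inside five fixed vertices, with $e_1$ missing $a$, and say $a\to b_1$ (otherwise reverse all arrows below). If $e_1=b_1v$ with $v$ among the three other vertices, put $b_2=v$. If $e_1$ joins two of those three, let $b_2$ be the third. Otherwise choose $b_2$ arbitrarily among them. She claims $a\to b_2$. For the two remaining vertices $d,d'$, all six edges from $d,d'$ to $a,b_1,b_2$ are unclaimed. Breaker's next edge is at most one of these six, so for one of the two, say $d$, all three edges are free. She claims $d\to a$ and threatens $b_1\to d$ and $b_2\to d$, each giving $d\to a\to b_i\to d$. Breaker stops only one.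

So for $k\le3$, whenever $k\le k_{cl}(n)$, Maker wins for every $T_k$. Orientations already change her *strategy*, but not the outcome. Keep one observation: having two edges in $\{a,b,c\}$ is worth something to her only if they are oriented consistently with *some* placement of $T$.

## 4. Counting all $k$-sets loses a factor $e^k$

**The sensible first attempt.** Forget orientations. Give each $k$-set $S$ without Breaker edges the weight $2^{-(\text{unclaimed edges in }S)}$, and let Breaker always take the edge with the largest total weight of sets through it. The total weight then never exceeds twice its initial value (Lemma 4 below). A completed clique has weight $1$, so Breaker prevents all $k$-cliques if $2\binom nk2^{-K}<1$.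

This fails at a precise place. When $k^2/n\to0$, Stirling's formula gives $\binom nk=(en/k)^k2^{O(\log k)}$, so
$$\binom nk2^{-K}=2^{k(x+\log e)+O(\log k)}. \tag{4}$$
The method needs $x<-\log e$ (roughly), but for $k=f(n)-y$ equation (3) gives $x+\log e=1+\frac y2+o(1)>0$. The sum is exponentially large. No refinement that ignores orientations can succeed for $k\le k_{cl}$, because Maker really does get a $k$-clique there.

**Where orientations could save $e^k$.** Suppose a labeling $\lambda:V\to[k]$ were given in advance and Breaker only had to prevent $k$-cliques with one vertex of each label. By the inequality of arithmetic and geometric means there are at most $(n/k)^k$ such $k$-sets, so the initial weight is at most $(n/k)^k2^{-K}=2^{kx}\le2^{-\kappa k}$, and Breaker succeeds for large $k$. For $n=6$, $k=3$ and three classes of size $2$, this is the difference between $2^3=8$ transversals and $\binom63=20$ triples. In general it is the difference between $(n/k)^k$ and about $(en/k)^k$, exactly the missing $e^k$.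

And labels are visible in the tournament game. If Maker plans to use an $r$-set as the image of a set $R$ of labels, then the orientations of her edges from a vertex $v$ to that $r$-set betray which label $v$ can still play, provided different labels look different from $R$. Property (D) ensures that. For the transitive tournament it is false.

**Two prices.** Making this a proof meets two obstacles.

* *The labeling is not known in advance.* Maker creates it during the game, and there are about $(k+1)^n$ labelings. A sum over all of them costs $2^{n\log k}$, against a gain of only $2^{-\kappa k}$. The remedy is to play against $M$-tuples of edge-disjoint sets, with $M$ of order $n(\log k)/k$. For each labeling the gain is then of the form $2^{-\Omega(kM)}$, which pays for the labelings. The price is that we only learn that *few* sets succeed, not none. So we apply this to sets in which Maker owns a $(1-\delta)$ fraction of the edges ("critical" sets), show that there are fewer than $2^{K-s-1}$ of them, and only then fight the critical sets one by one.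
* *The pinned set is not known.* Labels outside $R$ must have distinct patterns on $R$, so $2^r\ge k-r$, and there are about $n^r\ge2^{\frac k2\log(k-r)}$ places for $R$. This is far more than $2^{\kappa k}$. So for each placement $\rho$ we must show that the critical sets through it number only about an $n^{-r}$ fraction of the total allowed. If too many critical sets pass through $\rho(R)$, we look for the set $C\supseteq\rho(R)$ around which they cluster most, and count around $C$.

## 5. A potential for lists of goals

This section sets up a potential that can handle tuples of sets, sets that need only $l$ edges, and goals added during play. A *position* is the situation after any single move, or the initial one.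

**Definition (goal, multigoal).** A *goal* $(F,l)$ is an edge set $F$ with an integer $0\le l\le|F|$. It is *reached* once there has been a position in which Maker owns at least $l$ edges of $F$ and Breaker owns none. It is *dead* if it is not reached and Breaker owns an edge of $F$. A *multigoal* $Q$ is a finite list of goals $(F_j,l_j)$. It is reached if all its goals are reached, and dead if some goal is dead.

If $Q$ is not dead, let $\nu(Q)$ be the minimum size of a set $X$ of unclaimed edges with $|X\cap F_j|\ge l_j-m(F_j)$ for all unreached $j$, where $m(F_j)$ is the number of Maker edges in $F_j$. Such $X$ exists: Breaker owns no edge of an unreached $F_j$, so all unclaimed edges together are feasible. Put $W(Q)=2^{-\nu(Q)}$, and $W(Q)=0$ if $Q$ is dead. An unclaimed edge $e$ is *relevant* for a non-dead $Q$ if $e\in F_j$ for some unreached $j$.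

Reached or dead multigoals stay so, and $W=1$ if $Q$ is reached. Initially $W_0(Q)=2^{-\mu}$, where $\mu=\min\{|X|:|X\cap F_j|\ge l_j\ \forall j\}$.

*Example.* Let $F_1=\{e_1,e_2\}$, $F_2=\{e_2,e_3\}$. If $l_1=l_2=2$, then $\mu=3$ and $W_0=\frac18$; the shared edge is paid for once. If $l_1=l_2=1$, then $X=\{e_2\}$ works and $W_0=\frac12$. In this second case, if Maker claims $e_1$, the first goal is reached, the second still needs one edge, and $W$ stays $\frac12$; if Maker claims $e_2$ first, $W$ becomes $1$; if Breaker claims $e_2$ first, $Q$ is dead.

**How $W$ changes.**

*Maker claims a relevant $e$: $W(Q)$ at most doubles.* No goal dies by a Maker move. Let $X'$ be feasible after the move. We show that $X'\cup\{e\}$ was feasible before. For a goal still unreached after the move, $m(F_j)$ grew by one exactly if $e\in F_j$, and in that case $e$ itself contributes one to $|(X'\cup\{e\})\cap F_j|$. A goal that becomes reached by the move contains $e$ and needed exactly one more edge, and $e$ supplies it. So $\nu\le\nu'+1$.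

*Maker claims an irrelevant $e$: $W(Q)$ is unchanged.* The unreached goals do not contain $e$, and a minimum $X$ uses only edges in unreached $F_j$, hence avoids $e$.

*Breaker claims a relevant $e$: $W(Q)$ becomes $0$,* because an unreached goal containing $e$ dies.

*Breaker claims an irrelevant $e$: $W(Q)$ and the list of unreached goals are unchanged,* for the same reason as before; a Breaker move never makes a goal reached.

**Lemma 4.** Let a finite family of multigoals with weights $\alpha_Q\ge0$ be given. Suppose that after each Maker move further multigoals may be added ("arrivals") according to a rule depending on the history. Let $\Phi=\sum\alpha_QW(Q)$ over current multigoals, with initial value $\Phi_0$. Suppose Breaker always claims an unclaimed edge $f$ maximizing $w(f)=\sum_{Q:\,f\text{ relevant}}\alpha_QW(Q)$. Then at every position $\Phi\le2\Phi_0+A$, where $A$ is the sum of the values $\alpha_QW(Q)$, at arrival time, of all multigoals that have arrived. The inequality also holds just after a Maker move if the arrivals of that moment are omitted from both $\Phi$ and $A$.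

**Proof.** Maker's first move at most doubles $\Phi_0$. Now consider a Breaker move $f$ followed by a Maker move $e$. Breaker lowers $\Phi$ by exactly $w(f)$. A multigoal for which $e$ is relevant after $f$ had $e$ relevant before $f$, with the same $W$. So Maker's gain is at most $w(e)$, computed before $f$, and $w(e)\le w(f)$. Thus, apart from arrivals, $\Phi$ does not increase over such a pair of moves, and between the two moves it is no larger than before them. Adding arrivals adds exactly their values. $\square$

**The easy range $x\le-2$.** Here the first attempt of Section 4 works: $\binom nk2^{-K}\le e^k2^{kx}\le2^{k(\log e-2)}<\frac12$ for $k$ large. Lemma 4 with the goals $(E(S),K)$, $|S|=k$, $\alpha=1$ and no arrivals gives $\Phi<1$ throughout, so no such goal is ever reached and Maker does not even get a $k$-clique. From now on $-2\le x\le-\kappa$, so by (2)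
$$\log n=\tfrac k2+\log k+O(1),\qquad n\ge2^{k/2}\ \text{ for large }k. \tag{5}$$
All $O(\cdot)$ and $o(\cdot)$ below are as $k\to\infty$, uniformly over such $n$.

## 6. Critical sets, and reading labels from orientations

**The constants.** Let $\varepsilon_1=\kappa/8$. Choose $\varepsilon\in(0,1)$ and $\delta\in(0,\frac1{65})$ small, and put $\zeta=\sqrt\delta$, $\gamma=\delta/4$, such that $\gamma+\zeta\le\frac12$ and
$$\log(1+\varepsilon)+\zeta\log(e/\zeta)+H(\gamma+\zeta)<\varepsilon_1. \tag{6}$$
This is possible because every term on the left tends to $0$ with $\varepsilon$ and $\delta$. Further let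
$$s=\lceil(1-\delta)K\rceil,\quad r=\lceil\tfrac2\delta\log k\rceil,\quad q=\lceil(1-2\sqrt\delta)r\rceil,\quad c_{\max}=\lfloor\gamma k\rfloor,$$
$$M_0=20,\qquad m=\lceil\sqrt n\,\rceil,\qquad M=\lceil5n\log k/(\varepsilon_1k)\rceil .$$
Since $\delta<\frac1{65}$, we have $2\sqrt\delta<\frac14$ and so $q>\frac34r$. Throughout, $k$ is large in terms of these constants. In particular $s<K$ and $r\le c_{\max}-2$.

**Definition (critical set).** A $k$-set $S$ becomes *critical* at time $\tau(S)$ if at that moment (just after a Maker move) Maker gets her $s$-th edge in $S$, Breaker owns no edge of $S$, and there is a bijection $\varphi:[k]\to S$ such that all Maker edges in $S$ are oriented as in $\varphi(T)$. Fix one such bijection $\varphi_S$.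

*Example.* As a toy case take $k=3$, $T$ the cyclic triangle and $s=2$. A triple becomes critical when Maker's second edge in it creates a directed path and Breaker has no edge there. Two edges pointing out of a common vertex do not make it critical.

If Maker's final digraph contains a copy of $T$ on $S$, then all of $E(S)$ is hers and correctly oriented, so $S$ became critical when she got her $s$-th edge there. When $S$ becomes critical, the multigoal with the single goal $(E(S),K)$ *arrives*, with $\alpha=1$. Its value at arrival is $2^{-(K-s)}$. These are all the arrivals we use.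

**Lemma 5.** Let $T$ have (D) and let $G$ be a graph on $[k]$ with at least $(1-\delta)K$ edges. There is $R\subset[k]$, $|R|=r$, such that

(i) any distinct $i,i'\in[k]\setminus R$ agree (have the same relation in $T$) on at most $\frac34r$ elements of $R$;

(ii) all but at most $\zeta k$ labels $i\in[k]\setminus R$ have at least $q$ $G$-neighbors in $R$.

**Proof.** Take $R$ uniformly random. For $i\ne i'$, the set $A$ of $j\in[k]\setminus\{i,i'\}$ on which they agree has $|A|\le\frac58k$, so $\frac{r|A|}k+\frac r8\le\frac34r$ and $\Pr(|R\cap A|>\frac34r)\le e^{-2r/64}=e^{-r/32}$. Hence (i) fails with probability at most $k^2e^{-r/32}$.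

$G$ has at most $\delta K\le\delta k^2/2$ non-edges, so at most $\delta k^2/(\sqrt\delta k)=\sqrt\delta k=\zeta k$ labels have at least $\sqrt\delta k$ non-neighbors. Any other label has more than $2\sqrt\delta r$ non-neighbors in $R$ with probability at most $e^{-2\delta r}$. If this does not happen and the label is not in $R$, it has at least $(1-2\sqrt\delta)r$, hence at least $q$, neighbors in $R$.

Since $r\ge\frac2\delta\log k\ge130\log k$, we have $r/32\ge4\log k$ and $2\delta r\ge4\log k$, so $k^2e^{-r/32}+ke^{-2\delta r}<1$, and a suitable $R$ exists. $\square$

**Pinning.** For each critical $S$, let $G_S$ be the graph on $[k]$ of the $s$ pairs whose $\varphi_S$-images are Maker's at time $\tau(S)$. Let $R_S$ be a set given by Lemma 5 for $G_S$, and let $\rho_S=\varphi_S|_{R_S}$. For a map $\rho:R\to V$ let $\mathcal E_\rho$ be the set of critical $S$ (so far) with $\rho_S=\rho$; the domain $R$ is part of the datum $\rho$. The number of possible $\rho$ is at most $\binom krn^r\le(kn)^r$.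

**Decoding.** Let $R$ satisfy (i), let $\rho:R\to V$ be injective, and let $v\in V\setminus\rho(R)$. At the first time Maker owns $q$ edges between $v$ and $\rho(R)$, let $\lambda_\rho(v)$ be the label $i\in[k]\setminus R$ such that these $q$ edges $v\rho(j)$ are oriented as $i,j$ in $T$, if such a label exists. It is unique: two such labels would agree on $q>\frac34r$ elements of $R$, against (i). If no such label exists, and also before that time and on $\rho(R)$, put $\lambda_\rho(v)=*$.

*Example.* Take the tournament on $\mathbb Z_7$ from Section 1 and $R=\{0,1,2\}$. Writing $+$ when $i$ beats $j$ and $-$ when it loses, the patterns towards $(0,1,2)$ are: label $3$: $(+,-,-)$; label $4$: $(-,+,-)$; label $5$: $(+,-,+)$; label $6$: $(+,+,-)$. Two of them agree in at most two places, and $2\le\frac34\cdot3$. With $q=3$, three oriented edges from $v$ to $\rho(R)$ determine which of $3,4,5,6$, if any, $v$ can play.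

If $S\in\mathcal E_\rho$ and $i\notin R$ is not exceptional in (ii), then at time $\tau(S)$ Maker owns at least $q$ edges from $\varphi_S(i)$ to $\rho(R)$, all oriented according to label $i$. The first $q$ edges she got there are among them, so $\lambda_\rho(\varphi_S(i))=i$ from then on. Taking for $Z$ the $\varphi_S$-images of the exceptional labels, we obtain:

> (7) For $S\in\mathcal E_\rho$, at every time from $\tau(S)$ on, there is $Z\subset S\setminus\rho(R)$ with $|Z|\le\zeta k$ such that $\lambda_\rho$ is injective and $\ne*$ on $S\setminus(\rho(R)\cup Z)$.

So critical sets pinned at $\rho$ are, up to $\zeta k$ vertices, transversals of one common labeling.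

## 7. Breaker's three static families

Breaker plays the strategy of Lemma 4 with three families present from the start (A, B, C) and the arrivals of Section 6. Each family yields a bound valid at any position with $\Phi<1$.

**Family A: Maker cannot be much better than average towards a small set $C$.** Later we count sets $S\supseteq C$ and must control how many edges Maker has between $C$ and the rest. For $C\subset V$, $1\le c=|C|\le c_{\max}$, and each ordered $m$-tuple of distinct $v_1,\dots,v_m\in V\setminus C$, take the goal $(F,|F|)$ with $F=C\times\{v_1,\dots,v_m\}$ and $\alpha=2^{cm}n^{-m-2c}$. Since $W_0=2^{-cm}$, the total initial value is at most $\sum_{c\ge1}n^cn^mn^{-m-2c}=\sum_{c\ge1}n^{-c}\le2/n$.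

Let $G_C(v)=0$ if Breaker owns an edge between $v$ and $C$, and otherwise $G_C(v)=2^{\#\text{Maker edges between }v\text{ and }C}$. Let $\Gamma(C)=\sum_{v\notin C}G_C(v)$. The current value of the multigoal of $C$ and $v_1,\dots,v_m$ is $n^{-m-2c}\prod_jG_C(v_j)$: if Breaker owns an edge of $F$, the goal is dead and both sides vanish; otherwise $W=2^{-cm+\#\text{Maker edges in }F}$.

Suppose $\Phi<1$ and $\Gamma(C)\ge m2^c$. Choose $v_1,v_2,\dots$ successively. Each already used vertex has $G_C\le2^c$, so the sum of $G_C$ over the allowed choices is at least $\Gamma(C)-m2^c$ every time, and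
$$(\Gamma(C)-m2^c)^m\le\sum_{(v_1,\dots,v_m)}\prod_jG_C(v_j)<n^{m+2c}.$$
So in all cases, whenever $\Phi<1$,
$$\Gamma(C)\le n^{1+2c/m}+m2^c\le(1+\varepsilon/2)n. \tag{8}$$
The last step holds for large $k$: $c\log n=O(k^2)$ while $m\ge2^{k/4}$, so $n^{2c/m}\to1$; and $2^c\le2^{\gamma k}\le n^{2\gamma}$ with $\gamma<\frac18$, so $m2^c=o(n)$.

**Family B: not too many nearly complete sets through a set of size about $\gamma k$.** For $c\in\{c_{\max}-1,c_{\max}\}$, each $C$ with $|C|=c$ and each $(S_1,\dots,S_{M_0})$ of $k$-sets containing $C$ (repetitions allowed), take the multigoal with goals $(E(S_j),s)$, $j\le M_0$. Let $B_c$ be the total initial value for this $c$ with $\alpha=1$, and use $\alpha=1/(32B_c)$. The total contribution to $\Phi_0$ is at most $\frac1{16}$.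

*Bounding $B_c$.* Let $o_1=0$ and $o_j=|S_j\cap\bigcup_{i<j}S_i|\ge c$ for $j\ge2$. A feasible $X$ contains, for each $j$, at least $s-|E(S_j)\cap\bigcup_{i<j}E(S_i)|$ edges of $E(S_j)\setminus\bigcup_{i<j}E(S_i)$; these edge sets are disjoint, and an edge shared with earlier sets has both ends in $S_j\cap\bigcup_{i<j}S_i$. Hence
$$\mu\ge\sum_j\Bigl(s-\Bigl|E(S_j)\cap\bigcup_{i<j}E(S_i)\Bigr|\Bigr)^+\ge\sum_j\Bigl(s-\binom{o_j}2\Bigr)^+ .$$
For $j\ge2$, given $S_1,\dots,S_{j-1}$, there are at most $\binom{M_0k}on^{k-o}$ sets $S_j$ with $o_j=o$. Write $\omega=o/k$. By (5), $n^{k-o}=2^{\frac{k^2}2(1-\omega)+O(k\log k)}$; also $\binom{M_0k}o\le2^{M_0k}$, $s=(1-\delta)\frac{k^2}2+O(k)$ and $\binom o2=\omega^2\frac{k^2}2+O(k)$. With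
$$g(\omega)=1-\omega-(1-\delta-\omega^2)^+,$$
each $o$ contributes at most $2^{\frac{k^2}2g(\omega)+O(k\log k)}$. The range is $\omega\ge c/k\ge\gamma-2/k$. Since $g$ is Lipschitz, replacing it by $\omega\ge\gamma$ costs $O(k)$ in the exponent. Thus
$$\sum_{S_j}2^{-(s-\binom{o_j}2)^+}\le2^{\frac{k^2}2\max_{\gamma\le\omega\le1}g(\omega)+o(k^2)} .$$
On $[\gamma,\sqrt{1-\delta}]$ the function $g=\delta-\omega+\omega^2$ is convex, and beyond that $g=1-\omega$ is decreasing. So the maximum is the larger of $\delta-\gamma+\gamma^2$ and $1-\sqrt{1-\delta}$. The latter equals $\frac\delta{1+\sqrt{1-\delta}}\le\frac\delta{1.9}<\frac34\delta=\delta-\gamma$, so the maximum is $\delta-\gamma+\gamma^2$.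

For $j=1$ the sum is at most $n^{k-c}2^{-s}=2^{\frac{k^2}2(\delta-\gamma)+o(k^2)}$. There are at most $n^c=2^{\frac{k^2}2\gamma+o(k^2)}$ choices of $C$. Altogether
$$B_c\le2^{\frac{k^2}2[\gamma+M_0(\delta-\gamma+\gamma^2)]+o(k^2)} .$$

*Consequence.* Let $\bar N_C$ be the number of $k$-sets $S\supseteq C$ whose goal $(E(S),s)$ is reached. Each of the $\bar N_C^{M_0}$ tuples of such sets is a reached multigoal of value $1/(32B_c)$. So whenever $\Phi<1$ we have $\bar N_C^{M_0}<32B_c$. Taking $M_0$-th roots, the cost $\gamma$ of choosing $C$ is divided by $M_0$:
$$\bar N_C\le2^{\frac{k^2}2(\delta-\gamma+\gamma^2+\gamma/M_0)+o(k^2)}\qquad(|C|\in\{c_{\max}-1,c_{\max}\}). \tag{9}$$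

**Family C: near-transversals of any labeling, in $M$-tuples.** Consider all quadruples $(C,\lambda,a,b)$ with

* $C\subset V$, $r\le c=|C|\le c_{\max}$;
* $\lambda:V\to[k]\cup\{*\}$;
* $a:V\setminus C\to\{0,\dots,c\}\cup\{-\infty\}$ with $\sum_v2^{a(v)}\le(1+\varepsilon)n$, where $2^{-\infty}=0$;
* $b\in\{0,\dots,\binom c2\}$.

Think of $\lambda$ as a guess for the labeling, $a(v)$ as a guess for the number of Maker edges from $v$ to $C$ (with $-\infty$ if Breaker has one there), and $b$ as a guess for the number of Maker edges inside $C$.

Call a $(k-c)$-set $S'\subset V\setminus C$ *admissible* if $a\ne-\infty$ on $S'$ and there is $Z\subset S'$, $|Z|\le\zeta k$, such that $\lambda$ is injective and $\ne*$ on $S'\setminus Z$. Let $a(S')=\sum_{v\in S'}a(v)$ and $l(S')=\max(0,s-b-a(S'))$. For each ordered $M$-tuple of admissible $S'_1,\dots,S'_M$, pairwise sharing at most one vertex and with $l(S'_j)\le|E(S'_j)|$, take the multigoal with goals $(E(S'_j),l(S'_j))$. The edge sets are disjoint, so $W_0=2^{-\sum_jl(S'_j)}\le\prod_j2^{-s+b+a(S'_j)}$.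

*Example of the notions.* If $C$ has $c$ vertices, $a\equiv0$, $b=0$ and $\lambda$ takes only values in $[k]$, then every $(k-c)$-set with distinct labels is admissible (with $Z=\emptyset$), and $l(S')=s$: nothing has been contributed by edges meeting $C$.

*The transversal count.* Here the factor $e^k$ is saved. Put $\Gamma=(1+\varepsilon)n$ and $\Gamma_i=\sum_{v\notin C,\,\lambda(v)=i}2^{a(v)}$, so $\sum_i\Gamma_i\le\Gamma$. To build an admissible set, first choose $Z$ with $|Z|=z\le\zeta k$. The sum of $2^{a(Z)}$ over all $z$-sets $Z$ is at most $\Gamma^z/z!$. Then choose the $k-c-z$ vertices with distinct labels; the sum of $2^{a}$ over these choices is at most $e_{k-c-z}(\Gamma_1,\dots,\Gamma_k)\le\binom k{k-c-z}(\Gamma/k)^{k-c-z}$ by Maclaurin's inequality. So, using $\Gamma^z(\Gamma/k)^{k-c-z}=k^z(\Gamma/k)^{k-c}$,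
$$\sum_{S'\text{ adm.}}2^{a(S')}\le\sum_{z\le\zeta k}\frac{k^z}{z!}\binom k{c+z}\Bigl(\frac\Gamma k\Bigr)^{k-c}\le(k+1)(1+\varepsilon)^k\Bigl(\frac e\zeta\Bigr)^{\zeta k}2^{H(\gamma+\zeta)k}\Bigl(\frac nk\Bigr)^{k-c}\le2^{\varepsilon_1k}\Bigl(\frac nk\Bigr)^{k-c}. \tag{10}$$
We used $\binom k{k-c-z}=\binom k{c+z}\le2^{H(\gamma+\zeta)k}$, valid as $c+z\le(\gamma+\zeta)k\le k/2$ and $H$ increases on $[0,\frac12]$; $k^z/z!\le(ek/z)^z\le(e/\zeta)^{\zeta k}$, as $(ek/z)^z$ increases in $z\le k$ (the value at $z=0$ being $1$); and the strict inequality (6), which absorbs $k+1$.

*The weights.* Put $T_c=2^{-s+c^2/2+\varepsilon_1k}(n/k)^{k-c}$. As $b\le c^2/2$, (10) shows that the sum of $W_0$ over all tuples for a fixed $(C,\lambda,a,b)$ is at most $T_c^M$. Use $\alpha=2^{-5n\log k}T_c^{-M}$. The number of quadruples is at most $k\cdot n^k(k+1)^n(k+1)^nk^2\le2^{4n\log k}$, because $(k+1)^{2n}\le2^{3n\log k}$ and the other factors are $2^{O(k^2)}$ while $n\ge2^{k/2}$. So the contribution to $\Phi_0$ is at most $2^{-n\log k}$. Since $5n\log k\le\varepsilon_1kM$, whenever $\Phi<1$: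

> (11) For each $(C,\lambda,a,b)$, fewer than $2^{5n\log k}T_c^M\le(2^{\varepsilon_1k}T_c)^M$ of these $M$-tuples are reached.

This is how $M$-tuples pay for the unknown labeling: the cost $2^{5n\log k}$ becomes a factor $2^{\varepsilon_1k}$ per set.

**Initial value.** $\Phi_0\le\frac2n+\frac1{16}+2^{-n\log k}<\frac18$.

## 8. Fewer than $2^{K-s-1}$ critical sets

**Proposition 6.** Suppose that $\Phi<1$ in all positions up to the position $t$ just after some Maker move, where at $t$ we evaluate $\Phi$ before adding the arrivals of time $t$. Then the number of sets that became critical up to and including time $t$ is less than $2^{K-s-1}$.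

The families $\mathcal E_\rho$ and the maps $\lambda_\rho$ are taken at time $t$, including the sets becoming critical at $t$. Bounds (8), (9), (11) apply at $t$ and at all earlier positions, since they use only the static part of $\Phi$, which is at most $\Phi$.

**Step 1. Reduction to one pinning.** This step shows what bound per $\rho$ we need. Put
$$\Theta=n^{-r}\Bigl(\frac nk\Bigr)^k2^{-s}2^{4\varepsilon_1k}.$$
It suffices to show $|\mathcal E_\rho|\le\Theta$ for all $\rho$. Indeed, the number of critical sets is then at most
$$(kn)^r\Theta=k^r2^{4\varepsilon_1k}\,2^{kx}\,2^{K-s}\le2^{K-s}\,2^{O(\log^2k)+\frac\kappa2k-\kappa k}<2^{K-s-1},$$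
by (2), $4\varepsilon_1=\frac\kappa2$, $k^r=2^{O(\log^2k)}$ and $x\le-\kappa$. Note that $n^r$ has canceled.

From now on suppose, for a contradiction, that $|\mathcal E_\rho|>\Theta$ for some $\rho:R\to V$.

**Step 2. Where the critical sets cluster.** This step finds a set $C$ through which many sets of $\mathcal E_\rho$ pass, but for which adding two more vertices loses a lot. For $\rho(R)\subseteq C\subseteq V$ with $|C|=c\le c_{\max}$, let $N_C=\#\{S\in\mathcal E_\rho:S\supseteq C\}$. Choose $C$ maximizing $N_Cn^{0.9c}$. Since $N_{\rho(R)}=|\mathcal E_\rho|$, comparing with $\rho(R)$ gives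
$$N_C>\Theta n^{-0.9(c-r)}. \tag{12}$$

**Step 3. The cluster cannot be large: $c\ge c_{\max}-1$ is impossible.** By (5) and (2), $n^{-r}=2^{-O(k\log k)}$ and $(n/k)^k=2^{K+kx}=2^{k^2/2+O(k)}$, so $\Theta\ge2^{\frac{k^2}2\delta-o(k^2)}$. As $c\le\gamma k$, (12) yields
$$N_C\ge2^{\frac{k^2}2(\delta-0.9\gamma)-o(k^2)} .$$
For each critical set $S$ the goal $(E(S),s)$ is reached, so $N_C\le\bar N_C$ and (9) applies. For large $k$ this is a contradiction, since $\gamma^2+\gamma/M_0<0.1\gamma$ (because $\gamma+\frac1{20}<0.1$) makes the exponent in (9) smaller by a constant multiple of $k^2$.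

**Step 4. Few critical sets share two further vertices.** So $r\le c\le c_{\max}-2$. Then $C\cup\{u,v\}$ was a competitor in the maximization, and for distinct $u,v\in V\setminus C$
$$N_{C\cup\{u,v\}}\le n^{-1.8}N_C. \tag{13}$$

**Step 5. Freezing the edges at $C$.** Family C needs a single function $a$ and a single number $b$ for many sets at once, but the edges at $C$ change as the game goes on. We cut time into epochs during which they hardly change. Let $h=\lfloor\varepsilon n2^{-c}/2\rfloor$, which is at least $\varepsilon n2^{-c}/4$ and at least $1$ since $2^c\le n^{2\gamma}$. A position is in epoch $j$ if the number of claimed edges (by either player) between $C$ and $V\setminus C$ lies in $[jh,(j+1)h)$. There are at most $cn/h+1\le8c2^c/\varepsilon$ epochs.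

Classify the sets $S\in\mathcal E_\rho$, $S\supseteq C$, by the epoch of $\tau(S)$ and by the number $b\in[0,\binom c2]$ of Maker edges inside $C$ at time $\tau(S)$. There are at most $c^2$ values of $b$, so some class $\mathcal E'$ has size
$$N'\ge\frac\varepsilon{8c^32^c}N_C. \tag{14}$$

Consider the epoch of this class and let $t^-$ be its first position; $t^-\le t$. The number of claimed edges between $C$ and $V\setminus C$ starts at $0$ and grows by at most one per move, so it equals $jh$ at $t^-$, and fewer than $h$ such edges are claimed later within the epoch. Call $v\in V\setminus C$ *changed* if some edge between $v$ and $C$ that is unclaimed at $t^-$ is claimed at some position of this epoch not later than $t$. Fewer than $h$ vertices are changed.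

Put $a(v)=c$ for changed $v$. For unchanged $v$ let $a(v)=-\infty$ if at $t^-$ Breaker owns an edge between $v$ and $C$, and otherwise let $a(v)$ be the number of Maker edges between $v$ and $C$ at $t^-$. For unchanged $v$ thus $2^{a(v)}=G_C(v)$ at $t^-$. By (8) at position $t^-$,
$$\sum_v2^{a(v)}\le\Gamma(C)+h2^c\le(1+\tfrac\varepsilon2)n+\tfrac\varepsilon2n=(1+\varepsilon)n .$$
Let $\lambda=\lambda_\rho$ as determined by the history up to $t$. Then $(C,\lambda,a,b)$ is one of the quadruples of Family C.

**Step 6. Every set of the class gives a reached goal of Family C.** Let $S\in\mathcal E'$ and $S'=S\setminus C$. The position $\tau(S)$ lies in the epoch and is not later than $t$, and at that time Breaker owns no edge in $S$. For unchanged $v\in S'$ the claimed edges between $v$ and $C$ are the same at $\tau(S)$ as at $t^-$. So Breaker had none of them at $t^-$, and $a\ne-\infty$ on $S'$. Moreover, at time $\tau(S)$ Maker owns exactly $a(v)$ edges between $C$ and an unchanged $v\in S'$, and at most $c=a(v)$ for a changed one; in total at most $a(S')$ edges between $C$ and $S'$. She owns exactly $s$ edges in $S$, of which $b$ are in $C$, so she owns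 at least $s-b-a(S')$ edges in $S'$. Hence $l(S')\le|E(S')|$ and the goal $(E(S'),l(S'))$ is reached.

Finally, $S'$ is admissible: apply (7) at time $t\ge\tau(S)$. As $\rho(R)\subseteq C$, the set $S'$ lies in $S\setminus\rho(R)$, and $Z\cap S'$ serves as the exceptional set.

**Step 7. Many $M$-tuples.** This step turns $N'$ sets into many tuples pairwise sharing at most one vertex. Fix $S'=S\setminus C$ with $S\in\mathcal E'$. The number of sets $S''=S_1\setminus C$, $S_1\in\mathcal E'$, sharing at least two vertices with $S'$ (including $S''=S'$) is, by (13) summed over the pairs in $S'$ and by (14), at most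
$$\frac{k^2}2n^{-1.8}N_C\le\frac{k^2}2n^{-1.8}\,\frac{8c^32^c}\varepsilon N'\le\frac{N'}{2M}.$$
The last step holds for large $k$ because $M=O(n\log k/k)$ and $2^c\le n^{2\gamma}$, so $M$ times the factor in front of $N'$ is at most $n^{-0.8+2\gamma}$ times a polynomial in $k$. Choose tuples greedily: at each step at most $N'/2$ sets are excluded. So there are at least $(N'/2)^M$ ordered $M$-tuples of sets $S'$ from the class pairwise sharing at most one vertex, and by Step 6 all are reached. By (11),
$$N'\le2\cdot2^{\varepsilon_1k}T_c.$$

**Step 8. The contradiction.** Combining this with (14) and (12),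
$$n^{-r-0.9(c-r)}\Bigl(\frac nk\Bigr)^k2^{-s+4\varepsilon_1k}<N_C\le\frac{16c^3}\varepsilon\,2^c\,2^{-s+c^2/2+2\varepsilon_1k}\Bigl(\frac nk\Bigr)^{k-c}.$$
Divide by $2^{-s+2\varepsilon_1k}(n/k)^{k-c}$ and multiply by $k^c$. The power of $n$ on the left becomes $-r-0.9(c-r)+c=0.1(c-r)$:
$$n^{0.1(c-r)}\,2^{2\varepsilon_1k}<\frac{16c^3}\varepsilon\,2^{c+c^2/2}\,k^c. \tag{15}$$
If $c\le2r$, then $c=O(\log k)$, the right side is $2^{O(\log^2k)}$, and the left side is at least $2^{2\varepsilon_1k}$: a contradiction for large $k$. If $c>2r$, then $c-r>c/2$ and by (5) the left side is at least $n^{0.05c}\ge2^{0.025ck}$. The right side is at most $2^{c(\gamma k/2+o(k))}$, as $c\le\gamma k$, and $\gamma/2<0.025$: again a contradiction. This proves Proposition 6. $\square$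

## 9. The critical sets arrive with total weight below $\frac12$

**Step 9. The induction.** Proposition 6 assumes $\Phi<1$, and Lemma 4 bounds $\Phi$ in terms of the arrivals, so the two must be run together. Let $\mathrm{arr}_t$ be the total arrival value up to and including time $t$, that is, $2^{-(K-s)}$ times the number of critical sets so far. We claim that $\mathrm{arr}_t<\frac12$ always.

Initially it is $0$, and it changes only at Maker moves. Suppose the claim holds before a given Maker move. By Lemma 4, at all earlier positions, and at the position after this move before adding its arrivals,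
$$\Phi\le2\Phi_0+\tfrac12<\tfrac14+\tfrac12=\tfrac34<1 .$$
By Proposition 6 the number of critical sets, including the new ones, is less than $2^{K-s-1}$, so $\mathrm{arr}_t<\frac12$ after this move. By induction the claim holds, and by Lemma 4 $\Phi<\frac34$ throughout the game.

**Step 10. Breaker wins.** If Maker's final digraph contained a copy of $T$ on a set $S$, then $S$ became critical, so the multigoal $(E(S),K)$ arrived, and in the end it was reached. It would contribute $1$ to $\Phi$, contradicting $\Phi<\frac34$. So Breaker wins the $T$-building game on $K_n$. This proves Theorem 1, and with it Corollaries 2 and 3. $\blacksquare$
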